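# Mycielski sets from uncountable invariant scrambled sets

## 1. The theorem and the words in it

**Theorem 1.** If a dynamical system $(X,f)$ has an uncountable invariant scrambled set $S$, then there is a Cantor set $C\subseteq X$ such that the sets $f^n(C)$, $n\ge 0$, are pairwise disjoint Cantor sets and $M=\bigcup_{n\ge 0}f^n(C)$ is scrambled. In particular $M$ is an invariant scrambled Mycielski set.

Here are the words in the statement. A *dynamical system* is a pair $(X,f)$ where $X$ is a compact metric space with metric $d$ and $f:X\to X$ is continuous; $f$ need not be injective or surjective. Call a pair $(x,y)\in X^2$ *proximal* if $\liminf_n d(f^nx,f^ny)=0$, *separated* if $\limsup_n d(f^nx,f^ny)>0$, and *asymptotic* if $\lim_n d(f^nx,f^ny)=0$. So a pair is separated exactly when it is not asymptotic.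

**Definition.** A set $S\subseteq X$ with at least two points is *scrambled* if every pair of distinct points of $S$ is both proximal and separated. It is *invariant* if $f(S)\subseteq S$. A *Cantor set* is a subset of $X$ homeomorphic to the Cantor ternary set. A *Mycielski set* is a union of countably many Cantor sets.

For a quick non-example, let $f$ be an isometry. Then $d(f^nx,f^ny)$ is constant in $n$, no pair of distinct points is proximal, and there are no scrambled sets. Examples of scrambled sets come in Section 2.

Theorem 1 answers a question posed by Magdalena Foryś, Wen Huang, Jian Li and Piotr Oprocha in "Invariant scrambled sets, uniform rigidity and weak mixing", arXiv:1410.7118 (2014): if a system has an uncountable invariant scrambled set, can one find one that is a Cantor set or a Mycielski set? An uncountable set can be very irregular, and the question is whether its existence forces the existence of a tame one. Theorem 1 says yes, with "Mycielski", and it says more: the Mycielski set consists of the forward images of a single Cantor set. The alternative "Cantor" is not available in general.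

**Theorem 3.** Let $(\Sigma,\sigma)$ be the one-sided full shift, $\Sigma=\{0,1\}^{\omega}$, with $d(x,y)=2^{-\min\{n:\,x_n\ne y_n\}}$ for $x\ne y$. It has an uncountable invariant $1$-scrambled set, but no infinite closed invariant scrambled set. In particular it has no invariant scrambled Cantor set.

Here $S$ is *$\delta$-scrambled* ($\delta>0$) if every pair of distinct points of $S$ is proximal and satisfies $\limsup_n d(f^nx,f^ny)\ge\delta$, with the same $\delta$ for all pairs. A third variant: $S$ is *strongly scrambled* if every pair of distinct points is proximal and is recurrent in $(X\times X,f\times f)$, that is, $(f^nx,f^ny)$ with $n\ge 1$ enters every neighbourhood of $(x,y)$. The following is known without invariance: an uncountable strongly scrambled set yields a Mycielski strongly scrambled set, and an uncountable $\delta$-scrambled set yields a Mycielski $\delta$-scrambled set. Section 4 shows why plain scrambled sets are harder. The invariant versions of both statements come out in Section 8, as a corollary of Theorem 2 there. Everything is proved in ZFC.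

Notation: $\omega=\{0,1,2,\dots\}$; $2^n$ is the set of $0$-$1$ words of length $n$, and $2^{<\omega}$ the set of all finite $0$-$1$ words; $|s|$ is the length of $s$; concatenation is written $st$; $N_t=\{c\in 2^\omega:t\subset c\}$; $c\restriction n$ is the initial word of length $n$. A tuple is *injective* if its entries are pairwise distinct. Recall that a continuous injective image of a Cantor set in a metric space is again a Cantor set, by compactness.

## 2. Scrambled orbits in the full 2-shift

In $(\Sigma,\sigma)$ we have $d(x,y)=1$ exactly when $x_0\ne y_0$. Hence $(x,y)$ is separated if and only if $x_n\neq y_n$ for infinitely many $n$, and then the $\limsup$ equals $1$. It is proximal if and only if $x$ and $y$ agree on arbitrarily long blocks of consecutive coordinates, or are equal from some coordinate on.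

**A countable example.** Let $y\in\Sigma$ have $y_n=1$ exactly when $n$ is a power of $2$. I claim $\{0^\infty\}\cup\{\sigma^iy:i\ge0\}$ is invariant and scrambled. The pair $(0^\infty,\sigma^iy)$ is proximal because $y$ has long blocks of zeros, and separated because $y$ has infinitely many ones. For $i\ne j$, the points $\sigma^iy$ and $\sigma^jy$ have long common blocks of zeros; and for large $m$ the number $2^m+j-i$ is not a power of $2$, so at coordinate $2^m-i$ the first has entry $1$ and the second has entry $0$.

Now we make room for uncountably many points by using every second power of $2$ to store information.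

**Lemma 1 (existence half of Theorem 3).** Let $\kappa:\omega\to\omega$ take every value infinitely often. For $t\in 2^\omega$ let $x^t\in\Sigma$ be given by $x^t_{2^{2m}}=1$ and $x^t_{2^{2m+1}}=t_{\kappa(m)}$ for $m\ge 0$, and $x^t_n=0$ if $n$ is not a power of $2$. Then $S=\{\sigma^ix^t:i\ge0,\ t\in 2^\omega\}$ is an uncountable invariant $1$-scrambled set.

*Proof.* Invariance is clear. Let $(i,t)\ne(j,s)$.

For proximality, note that both $\sigma^ix^t$ and $\sigma^jx^s$ vanish at every coordinate $n$ with $2^l<n<2^{l+1}-\max(i,j)$, because $n+i$ and $n+j$ then lie strictly between $2^l$ and $2^{l+1}$. The length of this block tends to infinity with $l$.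

For separation, suppose first $i\ne j$. For all large $m$ the number $2^{2m}+j-i$ is not a power of $2$, so at coordinate $2^{2m}-i$ the two points have entries $x^t_{2^{2m}}=1$ and $x^s_{2^{2m}+j-i}=0$. If $i=j$, then $t_k\ne s_k$ for some $k$, and the two points differ at coordinate $2^{2m+1}-i$ for every large $m$ with $\kappa(m)=k$; there are infinitely many such $m$. In both cases they differ at infinitely many coordinates, so $\limsup_n d(\sigma^{n+i}x^t,\sigma^{n+j}x^s)=1$.

In particular the points $\sigma^ix^t$ are distinct for distinct $(i,t)$, so $S$ is uncountable and $1$-scrambled. $\square$

In this example the conclusion of Theorem 1 is visible. The map $t\mapsto x^t$ is continuous and injective, so $C=\{x^t:t\in2^\omega\}$ is a Cantor set, and $S=\bigcup_n\sigma^n(C)$ is itself an invariant scrambled Mycielski set. It is not closed: $\sigma^{2^l+1}x^t\to 0^\infty$ as $l\to\infty$, but every point of $S$ has infinitely many ones.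

**Remark.** One cannot always find $M$ inside the given set. Let $B\subseteq 2^\omega$ be a Bernstein set (neither $B$ nor its complement contains a Cantor set; such $B$ is uncountable) and let $S_B=\{\sigma^ix^t:i\ge0,\ t\in B\}$. This is an uncountable invariant scrambled set. If it contained a Cantor set $K$, then $K=\bigcup_i\bigl(K\cap\sigma^i(C)\bigr)$ would have an uncountable closed piece $K\cap\sigma^i(C)$, which contains a Cantor set; pulling it back by the homeomorphism $t\mapsto\sigma^ix^t$ from $2^\omega$ onto $\sigma^i(C)$ would give a Cantor set inside $B$. So the set $M$ must be constructed from limits of points of $S$, and we must see which properties survive limits.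

## 3. Orbits in an invariant scrambled set, and eventual asymptoticity

Invariance forces a scrambled set to have a rigid orbit structure. The purpose of this section is to turn Theorem 1 into a selection problem about one point per orbit.

**Lemma 2.** Let $S$ be an invariant scrambled set.

(a) $f|_S$ is injective; hence every $f^i|_S$ is injective.

(b) $S$ contains at most one fixed point, and if $x\in S$ is not fixed, then the points $f^i(x)$, $i\ge0$, are pairwise distinct.

*Proof.* (a) If $x\ne y$ in $S$ and $f(x)=f(y)$, then $d(f^nx,f^ny)=0$ for all $n\ge1$, so $(x,y)$ is not separated. Since $f(S)\subseteq S$, iterates of $f|_S$ are injective too.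

(b) Two distinct fixed points have constant positive distance along their orbits, so they are not proximal. Now let $x\in S$ and $f^i(x)=f^j(x)$ with $i<j$. Then $f^i(x)=f^i(f^{j-i}x)$, and (a) gives $x=f^{j-i}(x)$. Suppose $f(x)\ne x$. The sequence $n\mapsto d(f^nx,f^{n+1}x)$ is periodic, and it never vanishes, since $f^n(x)=f^n(f(x))$ would give $x=f(x)$ by (a). So its $\liminf$ is positive, although $x$ and $f(x)$ are distinct points of $S$: a contradiction. Hence $x$ is fixed. $\square$

**Definition.** For $x,y\in X$ let
$$x\,E\,y\iff \exists\, i,j\ge0:\ \lim_{n\to\infty}d(f^{n+i}x,f^{n+j}y)=0 .\tag{1}$$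
In words: some forward iterate of $x$ is asymptotic to some forward iterate of $y$.

As an example, $x\,E\,f(x)$ always (take $i=1$, $j=0$). In the full shift, two points are asymptotic exactly when they agree from some coordinate on, so $x\,E\,y$ if and only if $\sigma^ix=\sigma^jy$ for some $i,j$.

**Lemma 3.** $E$ is a Borel equivalence relation on $X$.

*Proof.* Reflexivity and symmetry are clear. For transitivity let $d(f^{n+i}x,f^{n+j}y)\to0$ and $d(f^{n+k}y,f^{n+l}z)\to0$. Replacing $n$ by $n+k$ in the first and by $n+j$ in the second,
$$d(f^{n+i+k}x,f^{n+j+k}y)\to0,\qquad d(f^{n+j+k}y,f^{n+j+l}z)\to0,$$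
so $d(f^{n+i+k}x,f^{n+j+l}z)\to0$ and $x\,E\,z$. Finally $E$ is the union over $i,j$ of the sets $\bigcap_m\bigcup_N\bigcap_{n\ge N}\{(x,y):d(f^{n+i}x,f^{n+j}y)\le\frac1{m+1}\}$, and the innermost sets are closed. $\square$

**Lemma 4 (transversal).** Let $S$ be an uncountable invariant scrambled set. There is an uncountable $T_0\subseteq S$ without fixed points whose distinct points are $E$-inequivalent. For distinct $x,y\in T_0$ and all $i,j\ge0$ the points $f^ix$, $f^jy$ are distinct points of $S$.

*Proof.* Let $S_1$ be $S$ minus its fixed point, if there is one. Let $x,y\in S_1$ with $x\,E\,y$. Some $f^ix$ and $f^jy$ are asymptotic; both lie in $S$, so they are equal, as distinct points of $S$ are separated. By injectivity, cancelling the smaller of the two exponents gives $x=f^m(y)$ or $y=f^m(x)$ for some $m\ge0$. For fixed $x$ and $m$ there is at most one $y\in S$ with $f^m(y)=x$, and exactly one with $y=f^m(x)$. So each $E$-class meets $S_1$ in a countable set, and uncountably many classes meet $S_1$. Choose one point of $S_1$ from each of these classes. If $f^ix=f^jy$, then $x\,E\,y$; this gives the last sentence. $\square$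

Conversely, suppose we have a Cantor set $C\subseteq X$ with the following three properties:

* (I) distinct points of $C$ are $E$-inequivalent;
* (II) $(f^ix,f^jy)$ is proximal for all distinct $x,y\in C$ and all $i,j\ge0$;
* (III) $(f^ix,f^jx)$ is proximal and separated for all $x\in C$ and all $i<j$.

**Lemma 5.** If $C$ is a Cantor set with (I)–(III), then it satisfies the conclusion of Theorem 1.

*Proof.* Put $M=\bigcup_n f^n(C)$; clearly $f(M)\subseteq M$. Let $x,y\in C$ and $(i,x)\ne(j,y)$. If $x\ne y$, then (II) says that $(f^ix,f^jy)$ is proximal, and (I) says that it is not asymptotic, hence separated. If $x=y$, then $i\ne j$ and (III) applies (both properties are symmetric in the pair). A separated pair consists of distinct points, so $f^ix\ne f^jy$ in all cases. Taking $i=j$, each $f^n$ is injective on $C$, so $f^n(C)$ is a Cantor set; taking $i\ne j$, the sets $f^n(C)$ are pairwise disjoint. Every pair of distinct points of $M$ has the form considered, so $M$ is scrambled. $\square$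

The set $T_0$ has properties (I)–(III): use Lemma 4 for (I) and (II), and Lemma 2(b) for (III). So the task is: from an *uncountable* set with (I)–(III), produce a *Cantor* set with (I)–(III).

## 4. Proximality is $G_\delta$, separation is not

Properties of tuples that are $G_\delta$ (countable intersections of open sets) pass from uncountable sets to Cantor sets by an easy tree construction.

**Lemma 6.** Let $X$ be a compact metric space, $R\subseteq X^2$ a $G_\delta$ set, and $T\subseteq X$ an uncountable set all of whose pairs of distinct points lie in $R$. Then there is a Cantor set with the same property.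

*Proof.* Write $R=\bigcap_mU_m$ with $U_m$ open and decreasing. Discard from $T$ all points that have a neighbourhood from a fixed countable base meeting $T$ in a countable set; only countably many points are lost, and for the remaining set $T^*$ every open set that meets $T^*$ meets it in an uncountable set. Build open sets $u_n(s)$, $s\in2^n$, each meeting $T^*$, as follows. Given level $n$ with the $u_n(s)$ pairwise disjoint, choose distinct points $a(s0),a(s1)\in u_n(s)\cap T^*$ for each $s$. All pairs of distinct chosen points lie in $R\subseteq U_{n+1}$, so sufficiently small neighbourhoods $u_{n+1}(si)$ of $a(si)$ are pairwise disjoint, have closure inside $u_n(s)$ and diameter at most $2^{-n-1}$, and satisfy $u_{n+1}(s)\times u_{n+1}(t)\subseteq U_{n+1}$ for distinct $s,t\in 2^{n+1}$. The map sending $c\in2^\omega$ to the unique point of $\bigcap_nu_n(c\restriction n)$ is continuous and injective, and pairs of distinct points of its image lie in $U_n$ for all large $n$, hence in $R$. $\square$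

The proximal relation
$$P=\{(x,y):\liminf_n d(f^nx,f^ny)=0\}=\bigcap_{m,N}\ \bigcup_{n\ge N}\bigl\{(x,y):d(f^nx,f^ny)<\tfrac1{m+1}\bigr\}\tag{2}$$
is $G_\delta$. For fixed $\delta$, so is $\{\limsup_nd(f^nx,f^ny)\ge\delta\}=\bigcap_{m,N}\bigcup_{n\ge N}\{d(f^nx,f^ny)>\delta-\frac1{m+1}\}$. Thus Lemma 6 settles the non-invariant $\delta$-scrambled case. Plain separation is only a countable union of such sets, over $\delta=1,\frac12,\frac14,\dots$, and it is not $G_\delta$ in general.

**Example.** Let $f$ be the shift on $X=[0,1]^\omega$ with $d(x,y)=\sum_n2^{-n-1}|x_n-y_n|$. The pair $(x,0)$ is asymptotic if and only if $x_n\to0$. Let $W=(\omega\cup\{\infty\})^\omega$, where $\omega\cup\{\infty\}$ is the one-point compactification of $\omega$. Fix a bijection $(i,j)\mapsto\langle i,j\rangle$ from $\omega^2$ to $\omega$, and map $\beta\in W$ to the sequence $x^\beta$ with $x^\beta_{\langle i,j\rangle}=2^{-i}$ if $j<\beta(i)$ and $0$ otherwise. This map is continuous, since $j<\beta(i)$ is a clopen condition. If all $\beta(i)$ are finite, then $x^\beta_n\to 0$, because for each $\varepsilon>0$ only finitely many rows $i$ have $2^{-i}\ge\varepsilon$ and each row has finitely many nonzero entries. If some $\beta(i)=\infty$,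 then $x^\beta_n=2^{-i}$ infinitely often. Now $\omega^\omega$ is a dense $G_\delta$ in the compact space $W$, and its complement is dense. If the set of separated pairs were $G_\delta$, then $W\setminus\omega^\omega$ would be a dense $G_\delta$ too, and two disjoint dense $G_\delta$ sets contradict the Baire category theorem.

**First repair: attach witnesses.** A countable union of $G_\delta$ sets can be handled if each object carries a natural number saying which member of the union it belongs to. For property (III) this works: the pair $(f^ix,f^jx)$ depends on the single point $x$, so we can record numbers $w(i,j)$ with $\limsup_nd(f^{n+i}x,f^{n+j}x)\ge2^{-w(i,j)}$ next to $x$. For (I) the numbers would belong to *pairs* of points. Pigeonholing all pairs of an uncountable set into one colour is hopeless in general. On $2^\omega$ let $D_k$ be the set of pairs whose first difference is at place $k$. These sets are clopen and cover all pairs of distinct points, but a set all of whose pairs lie in one $D_k$ has at most two elements.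

**Where the tree construction breaks.** So let the witnesses vary, and build them along the tree. Suppose at level $n$ we have chosen, for every pair of distinct $s,t\in2^n$, a finite piece $v_n(s,t)$ of a witness that the points over $s$ and $t$ are $E$-inequivalent. To pass to level $n+1$, we take two finite families $a^0,a^1:2^n\to T$ that fit the approximation, and let $a(si)=a^i(s)$. There are three kinds of pairs.

* Pairs $(si,ti)$ with $s\ne t$: both points come from the same family $a^i$, which has a witness extending $v_n(s,t)$.
* Pairs $(s0,s1)$: new pairs. Nothing has been promised, so any witness will do.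
* Cross pairs $(s0,t1)$ with $s\ne t$: the points are $a^0(s)$ and $a^1(t)$. The promise $v_n(s,t)$ has already been made, and nothing guarantees that this pair has a witness extending $v_n(s,t)$.

The cross pairs are the exact obstruction.

**Second repair: commit to fewer pairs.** Promise witnesses only for pairs of words that *differ in exactly one place*. If $s$ and $t$ are distinct, then $s0$ and $t1$ differ in at least two places, so cross pairs are never promised. On level $2$ the promised pairs are $00$–$10$ and $01$–$11$ (copies of the level $1$ pair $0$–$1$) and $00$–$01$ and $10$–$11$ (new); the omitted ones, $00$–$11$ and $01$–$10$, are exactly the cross pairs. The price is that in the limit we only know $\varphi(c)\not\mathrel{E}\varphi(d)$ for $c,d\in2^\omega$ that differ in exactly one place. The point is that for an *equivalence relation* this suffices: a class that is large in the sense of category would contain two points differing in exactly one place. So all classes are small, and a Cantor set of inequivalent points can be found inside the one just built.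

A textbook theorem of Silver produces a Cantor set of pairwise inequivalent points for a coanalytic equivalence relation with uncountably many classes, which deals with (I). But it says nothing about whether these points satisfy the proximality conditions (II). We need both at once, and the construction just sketched delivers both.

## 5. Descriptive set theory used below

A *Polish space* is a separable space with a compatible complete metric; a $G_\delta$ subset of a Polish space is Polish. A nonempty subset of a Polish space is *analytic* if it is the image of $\omega^\omega$ under a continuous map (the empty set is analytic as well); Borel sets are analytic, and continuous preimages of analytic sets are analytic. A set is *coanalytic* if its complement is analytic. For instance $X^2\setminus E$ is Borel by Lemma 3, hence analytic; a point $\alpha\in\omega^\omega$ with $\psi(\alpha)=(x,y)$, where $\psi:\omega^\omega\to X^2\setminus E$ is a continuous surjection, is the kind of "witness for $E$-inequivalence" meant above, and its finite initial words are the "pieces".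

A set is *meager* if it is a countable union of nowhere dense sets, and *comeager* if its complement is meager. A set $D$ has the *Baire property* if it differs from some open set $U$ by a meager set; if such a $D\subseteq2^\omega$ is not meager, then $U\neq\emptyset$ and $D$ is comeager in some $N_t$ (that is, $N_t\setminus D$ is meager). We use three classical theorems.

* Lusin–Sierpiński: analytic and coanalytic sets have the Baire property.
* Kuratowski–Ulam: if $A\subseteq2^\omega\times2^\omega$ has the Baire property and all its sections $A_c=\{d:(c,d)\in A\}$ are meager, then $A$ is meager.
* Mycielski (*Independent sets in topological algebras*, Fund. Math. 55 (1964)): a meager relation on a nonempty perfect Polish space admits a Cantor set whose distinct points are pairwise unrelated. The proof for $2^\omega$ is short, and it is written out in Step 6 below.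

## 6. Selecting a Cantor set of inequivalent points under $G_\delta$ constraints

**Theorem A.** Let $Z$ be a Polish space, and let $E$ be an equivalence relation on $Z$ such that $Z^2\setminus E$ is analytic. For $q\in\omega$ let $R_q\subseteq Z^{l_q}$ be a $G_\delta$ set ($l_q\ge1$). Suppose there is an uncountable $T\subseteq Z$ such that distinct points of $T$ are $E$-inequivalent and every injective $l_q$-tuple from $T$ lies in $R_q$, for all $q$. Then there is a Cantor set $K\subseteq Z$ with the same two properties.

*Proof.* Fix a complete compatible metric on $Z$ and a countable base $\mathcal B$. Write $R_q=\bigcap_mU_{q,m}$ with $U_{q,m}$ open and decreasing in $m$. The analytic set $Z^2\setminus E$ is nonempty because $T$ has two points, so fix a continuous surjection $\psi:\omega^\omega\to Z^2\setminus E$.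

**Step 1: bookkeeping.** This step sets up names for finite families of points of $T$ with witnesses, and for finite amounts of information about them. Let
$$L_n=\{(s,r):s,r\in2^{<\omega},\ |s|+1+|r|=n\}.$$
The element $(s,r)\in L_n$ stands for the pair $s0r,\ s1r$ of words of length $n$ differing in exactly one place. So $L_0=\emptyset$; $L_1=\{(\emptyset,\emptyset)\}$ stands for the pair $0,1$; and $L_2$ stands for the four pairs of the example above.

A *level-$n$ configuration* is a pair $(a,b)$ with $a:2^n\to T$ injective, $b:L_n\to\omega^\omega$, and
$$\psi(b(s,r))=\bigl(a(s0r),a(s1r)\bigr)\qquad\text{for all }(s,r)\in L_n.\tag{3}$$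
A *level-$n$ approximation* is a pair $p=(u,v)$ with $u:2^n\to\mathcal B$ and $v:L_n\to\omega^{<\omega}$. The configuration $(a,b)$ is *compatible* with $p$ if $a(s)\in u(s)$ for all $s\in2^n$ and $v(s,r)\subset b(s,r)$ for all $(s,r)\in L_n$. Since $2^n$ and $L_n$ are finite and $\mathcal B$ and $\omega^{<\omega}$ are countable, there are only countably many approximations in total.

**Step 2: discarding countably many points of $T$.** In Lemma 6 we discarded points so that every open set still meeting $T$ contained many of its points. Here we need the analogue for configurations: whenever an approximation is realized at all, it is realized again by a configuration on entirely different points. Call $p$ *bad* if there is a countable $B\subseteq T$ such that $a[2^n]\cap B\ne\emptyset$ for every configuration $(a,b)$ compatible with $p$. Fix such a $B_p$ for each bad $p$, and let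
$$T'=T\setminus\bigcup_{p\text{ bad}}B_p .$$
The set $T\setminus T'$ is countable, so $T'$ is uncountable. A *$T'$-configuration* is a configuration with $a[2^n]\subseteq T'$.

**Claim 1.** If some level-$n$ $T'$-configuration is compatible with $p$, then for every countable $F\subseteq T$ there is a $T'$-configuration $(a,b)$ compatible with $p$ with $a[2^n]\cap F=\emptyset$.

If $p$ were bad, the given $T'$-configuration would meet $B_p\subseteq T\setminus T'$, which is impossible. So $p$ is not bad, and the countable set $F\cup(T\setminus T')$ does not meet the range of every compatible configuration. A compatible configuration avoiding it is a $T'$-configuration and avoids $F$.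

**Step 3: joining two configurations.** This step is where the choice of pairs pays off.

**Claim 2.** Let $(a^0,b^0)$, $(a^1,b^1)$ be level-$n$ $T'$-configurations with disjoint ranges $a^0[2^n]$, $a^1[2^n]$. Then there is a level-$(n+1)$ $T'$-configuration $(a,b)$ with $a(si)=a^i(s)$ for $s\in2^n$, $i<2$, and $b(s,ri)=b^i(s,r)$ for $(s,r)\in L_n$, $i<2$.

The map $a$ so defined is injective with values in $T'$. Let $(s,r')\in L_{n+1}$. If $r'$ is nonempty, write $r'=ri$; then $(s,r)\in L_n$, and the prescribed value $b(s,ri)=b^i(s,r)$ satisfies
$$\psi(b^i(s,r))=(a^i(s0r),a^i(s1r))=(a(s0ri),a(s1ri)),$$
as (3) requires. If $r'=\emptyset$, then $|s|=n$, and $a(s0)=a^0(s)$ and $a(s1)=a^1(s)$ are distinct points of $T$, because the ranges are disjoint. Hence they are $E$-inequivalent, and as $\psi$ is onto $Z^2\setminus E$ we can choose $b(s,\emptyset)$ with $\psi(b(s,\emptyset))=(a(s0),a(s1))$.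

**Step 4: the tree of approximations.** We now build a Cantor scheme that carries the constraints $R_q$ and the pieces of witnesses. We construct level-$n$ approximations $p_n=(u_n,v_n)$ such that:

1. some $T'$-configuration is compatible with $p_n$;
2. $\overline{u_{n+1}(si)}\subseteq u_n(s)$, $\operatorname{diam}u_n(s)\le2^{-n}$, $|v_n(s,r)|=n$, and $v_n(s,r)\subset v_{n+1}(s,ri)$ for $i<2$;
3. for $n\ge1$: $u_n(s)\cap u_n(t)=\emptyset$ for distinct $s,t\in2^n$, and $\prod_{j=1}^{l_q}u_n(t_j)\subseteq U_{q,n}$ for every $q\le n$ and every injective tuple $(t_1,\dots,t_{l_q})$ from $2^n$.

For $n=0$ let $u_0(\emptyset)\in\mathcal B$ have diameter at most $1$ and meet $T'$; there is nothing to choose for $v_0$.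

Given $p_n$, take a $T'$-configuration $(a^0,b^0)$ compatible with $p_n$. By Claim 1 with $F=a^0[2^n]$, take another one, $(a^1,b^1)$, with disjoint range. Let $(a,b)$ be the configuration from Claim 2. For $s\in2^n$ and $i<2$ we have $a(si)=a^i(s)\in u_n(s)$. The points $a(s)$, $s\in2^{n+1}$, are distinct. For $q\le n+1$ and an injective tuple $(t_1,\dots,t_{l_q})$ from $2^{n+1}$, the tuple $(a(t_1),\dots,a(t_{l_q}))$ is an injective tuple from $T$, so it lies in $R_q\subseteq U_{q,n+1}$. These are finitely many open conditions, so sufficiently small basic neighbourhoods $u_{n+1}(s)$ of the points $a(s)$ satisfy the parts of 2 and 3 that concern $u$. Put $v_{n+1}(s,r)=b(s,r)\restriction(n+1)$. Since $b(s,ri)=b^i(s,r)\supset v_n(s,r)$ and $|v_n(s,r)|=n$, we get $v_n(s,r)\subset v_{n+1}(s,ri)$. Finally $(a,b)$ is compatible with $p_{n+1}$, which is 1.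

**Step 5: the limit map.** For $c\in2^\omega$ let $\varphi(c)$ be the unique point of $\bigcap_nu_n(c\restriction n)$. It exists because the sets $u_n(c\restriction n)$ are nonempty by 1, their closures are nested as in 2, the diameters tend to $0$, and the metric is complete. The map $\varphi$ is continuous, since $\varphi(c)$ and $\varphi(d)$ both lie in $u_n(c\restriction n)$ if $c\restriction n=d\restriction n$, and it is injective by 3.

*Constraints.* If $c_1,\dots,c_{l_q}\in2^\omega$ are distinct, then for all large $n$ the words $c_j\restriction n$ are distinct and $n\ge q$, so $(\varphi(c_1),\dots,\varphi(c_{l_q}))\in U_{q,n}$ by 3. As $U_{q,m}$ decreases in $m$, this tuple lies in $R_q$. Hence every injective $l_q$-tuple from $\varphi[2^\omega]$ lies in $R_q$.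

**Claim 3.** $(\varphi(s0x),\varphi(s1x))\notin E$ for all $s\in2^{<\omega}$ and $x\in2^\omega$.

For $n>|s|$ put $r_n=x\restriction(n-1-|s|)$, so $(s,r_n)\in L_n$. By 2 the words $v_n(s,r_n)$ extend each other and have length $n$; let $\beta\in\omega^\omega$ be their union. For each $n>|s|$ let $(a_n,b_n)$ be a configuration compatible with $p_n$. Then $b_n(s,r_n)$ agrees with $\beta$ on the first $n$ entries, so $b_n(s,r_n)\to\beta$. On the other hand $s0r_n=(s0x)\restriction n$ and $s1r_n=(s1x)\restriction n$, so $a_n(s0r_n)$ and $\varphi(s0x)$ lie in the same set $u_n(s0r_n)$ of diameter at most $2^{-n}$, and similarly for $s1$. Therefore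
$$\psi(b_n(s,r_n))=(a_n(s0r_n),a_n(s1r_n))\longrightarrow(\varphi(s0x),\varphi(s1x)).$$
By continuity of $\psi$, $(\varphi(s0x),\varphi(s1x))=\psi(\beta)\in Z^2\setminus E$.

**Step 6: from one-place differences to all pairs.** Here we use, for the first time, that $E$ is an equivalence relation. Let
$$E^*=\{(c,d)\in2^\omega\times2^\omega:\varphi(c)\,E\,\varphi(d)\}.$$
This is an equivalence relation, and it is coanalytic, since its complement is the preimage of $Z^2\setminus E$ under a continuous map. Its classes are sections of it, so they are coanalytic as well. By Lusin–Sierpiński, $E^*$ and all its classes have the Baire property.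

*Every class $D$ is meager.* Otherwise $D$ is comeager in some $N_t$, hence in $N_{t0}$ and in $N_{t1}$. The map $t0x\mapsto t1x$ is a homeomorphism from $N_{t0}$ onto $N_{t1}$, so the set of $x\in 2^\omega$ with $t0x\in D$ and the set of $x$ with $t1x\in D$ are both comeager in $2^\omega$. By the Baire category theorem they have a common point $x$. Then $t0x,t1x\in D$ are $E^*$-equivalent, that is, $\varphi(t0x)\,E\,\varphi(t1x)$, which contradicts Claim 3.

By Kuratowski–Ulam, $E^*$ is meager in $2^\omega\times2^\omega$.

*A Cantor set of pairwise $E^*$-inequivalent points.* This is Mycielski's theorem; here is the argument. Let $F_0\subseteq F_1\subseteq\cdots$ be closed nowhere dense sets whose union contains $E^*$ (finite unions of closed nowhere dense sets are of the same kind, so they can be taken increasing). We choose words $g(s)$, $s\in2^{<\omega}$, such that $g(si)$ extends $g(s)i$, and $(N_{g(s)}\times N_{g(t)})\cap F_n=\emptyset$ for distinct $s,t\in2^n$, $n\ge1$. Start with $g(\emptyset)=\emptyset$. Given level $n$, begin with the words $g(s)i$ for $si\in2^{n+1}$, and run through the finitely many ordered pairs of distinct elements of $2^{n+1}$. If $y$ and $z$ are the current words of such a pair,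 the open set $(N_y\times N_z)\setminus F_{n+1}$ is nonempty, so it contains some $N_{y'}\times N_{z'}$ with $y'\supseteq y$, $z'\supseteq z$; replace $y,z$ by $y',z'$. Later extensions do not destroy what has been achieved. Let $h(c)=\bigcup_ng(c\restriction n)$. Then $h:2^\omega\to2^\omega$ is continuous, and injective because $g(s0)$ and $g(s1)$ extend the incompatible words $g(s)0$ and $g(s)1$. If $c\ne d$, then $(h(c),h(d))\notin F_n$ for all large $n$, hence for all $n$, so $(h(c),h(d))\notin E^*$. Thus $C^*=h[2^\omega]$ is a Cantor set of pairwise $E^*$-inequivalent points.

Put $K=\varphi[C^*]$. As $\varphi$ is a continuous injection, $K$ is a Cantor set. Its distinct points are $E$-inequivalent by the choice of $C^*$, and its injective $l_q$-tuples lie in $R_q$ by Step 5. $\blacksquare$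

## 7. Points with separation witnesses: the proof of Theorem 1

By Section 3 we need a Cantor set $C\subseteq X$ with properties (I), (II), (III). In Theorem A the relation $E$ takes care of (I), and a $G_\delta$ relation $R$ takes care of (II). Property (III) concerns single points, but it contains a separation condition that need not be $G_\delta$; it is built into the space $Z$ by the witnesses $w$.

*Proof of Theorem 1.* Let $S$ be an uncountable invariant scrambled set, and let $E$ and $P$ be as in (1) and (2).

**Step 1: the space.** The purpose is a Polish space whose points are exactly the points of $X$ with property (III), each equipped with lower bounds for the $\limsup$s. Let $I=\{(i,j):0\le i<j\}$, and let $Z$ be the set of all $(x,w)\in X\times\omega^I$ such that for all $(i,j)\in I$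
$$(f^ix,f^jx)\in P\qquad\text{and}\qquad\limsup_{n}d(f^{n+i}x,f^{n+j}x)\ge2^{-w(i,j)}.\tag{4}$$
The first condition is $G_\delta$ in $x$, as $P$ is $G_\delta$ and $x\mapsto(f^ix,f^jx)$ is continuous. The second says that for all $m,N$ there is $n\ge N$ with $d(f^{n+i}x,f^{n+j}x)>2^{-w(i,j)}-\frac1{m+1}$. For each $n$ this inequality defines an open set of pairs $(x,w)$, since $w\mapsto w(i,j)$ is locally constant. So $Z$ is a countable intersection of $G_\delta$ sets in the Polish space $X\times\omega^I$, and $Z$ is Polish. Every $x$ in the projection of $Z$ has property (III), since $2^{-w(i,j)}>0$.

**Step 2: the relations.** On $Z$ put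
$$(x,w)\,\hat E\,(y,v)\iff x\,E\,y,\qquad R=\{((x,w),(y,v)):(f^ix,f^jy)\in P\ \text{for all } i,j\ge0\}.$$
By Lemma 3, $\hat E$ is an equivalence relation, and it is Borel as a continuous preimage of a Borel set; so $Z^2\setminus\hat E$ is Borel, hence analytic. The set $R$ is a countable intersection of continuous preimages of $P$, so it is $G_\delta$.

**Step 3: the uncountable set.** We lift the transversal of Lemma 4 to $Z$. Let $T_0$ be as in Lemma 4. For $x\in T_0$ and $i<j$, the points $f^ix$ and $f^jx$ are distinct by Lemma 2(b), so they form a scrambled pair of points of $S$. Hence $(f^ix,f^jx)\in P$, and there is a number $w_x(i,j)$ satisfying (4). So $(x,w_x)\in Z$. Let $T=\{(x,w_x):x\in T_0\}$, an uncountable set. Two distinct points of $T$ have distinct first coordinates $x,y\in T_0$, so they are $\hat E$-inequivalent. By Lemma 4, $f^ix\ne f^jy$ for all $i,j$, and these are points of $S$, so $(f^ix,f^jy)\in P$. Thus every pair of distinct points of $T$ lies in $R$.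

**Step 4: selection and projection.** Apply Theorem A to $Z$, $\hat E$ and $R_q=R$ for all $q$. It gives a Cantor set $K\subseteq Z$ whose distinct points are $\hat E$-inequivalent and whose pairs of distinct points lie in $R$. Let $\pi:Z\to X$ be the projection and $C=\pi[K]$. Distinct points of $K$ have $E$-inequivalent, hence distinct, projections; so $\pi|_K$ is a continuous injection and $C$ is a Cantor set. It has property (I) by $\hat E$, property (II) by $R$, and property (III) because $C\subseteq\pi[Z]$. By Lemma 5, $C$ is as required. $\blacksquare$

## 8. Carrying further $G_\delta$ conditions along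

Since Theorem A allows countably many relations of arbitrary finite arity, any countable family of $G_\delta$ properties of the original set can be kept. The work is to express a condition on tuples from $M$ as conditions on tuples from $C$.

**Theorem 2.** Let $Q_q\subseteq X^{k_q}$ ($q\in\omega$, $k_q\ge1$) be $G_\delta$ sets. Let $S$ be an uncountable invariant scrambled set all of whose injective $k_q$-tuples lie in $Q_q$, for every $q$. Then $C$ and $M$ in Theorem 1 can be chosen so that all injective $k_q$-tuples from $M$ lie in $Q_q$, for every $q$.

*Proof.* Let $Z$, $\hat E$, $R$, $T_0$ and $T$ be as in Section 7.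

**Step 1: the additional relations.** A point of $M$ is $f^i(x)$ with $x\in C$, and a tuple from $M$ may use the same $x$ several times with different $i$. For every $q$, every $1\le l\le k_q$, and every sequence $\tau=((i_1,c_1),\dots,(i_{k_q},c_{k_q}))$ of pairwise distinct elements of $\omega\times\{1,\dots,l\}$, put
$$R_{q,l,\tau}=\bigl\{((x_1,w_1),\dots,(x_l,w_l))\in Z^l:(f^{i_1}x_{c_1},\dots,f^{i_{k_q}}x_{c_{k_q}})\in Q_q\bigr\}.$$
These are countably many sets, each $G_\delta$ as a continuous preimage of $Q_q$. For example, for $k_q=2$ and $l=1$ we get the conditions $(f^{i_1}x,f^{i_2}x)\in Q_q$ with $i_1\ne i_2$; for $l=2$, $c_1=1$, $c_2=2$ we get $(f^{i_1}x_1,f^{i_2}x_2)\in Q_q$.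

**Step 2: they hold on $T$.** Let $x_1,\dots,x_l\in T_0$ be distinct. For distinct pairs $(i,c)$ the points $f^ix_c$ are distinct points of $S$: if the $c$'s agree, by Lemma 2(b), and if they differ, by Lemma 4. So $(f^{i_1}x_{c_1},\dots,f^{i_{k_q}}x_{c_{k_q}})$ is an injective tuple from $S$ and lies in $Q_q$. Hence every injective $l$-tuple from $T$ lies in $R_{q,l,\tau}$.

**Step 3: selection.** Apply Theorem A to $\hat E$ and the countable family consisting of $R$ and all $R_{q,l,\tau}$, and define $C$ and $M$ as in Section 7. The proof of Theorem 1 applies unchanged. Consider an injective $k_q$-tuple from $M$. Write its entries as $f^{i_h}(y_h)$ with $y_h\in C$, list the distinct points among the $y_h$ as $x_1,\dots,x_l$ (so $1\le l\le k_q$), and let $y_h=x_{c_h}$. The pairs $(i_h,c_h)$ are pairwise distinct because the entries of the tuple are. The points $x_1,\dots,x_l$ are projections of distinct points of $K$, which form a tuple in $R_{q,l,\tau}$ for $\tau=((i_h,c_h))_h$. So the given tuple lies in $Q_q$. $\blacksquare$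

**Corollary.** If $(X,f)$ has an uncountable invariant $\delta$-scrambled (respectively, invariant strongly scrambled) set, then it has an invariant Mycielski $\delta$-scrambled set with the same $\delta$ (respectively, an invariant Mycielski strongly scrambled set).

*Proof.* The set $\{(x,y):\limsup_nd(f^nx,f^ny)\ge\delta\}$ is $G_\delta$, as seen in Section 4. The set of recurrent pairs is
$$\bigcap_m\bigcup_{n\ge1}\bigl\{(x,y):d(f^nx,x)+d(f^ny,y)<\tfrac1{m+1}\bigr\},$$
which is $G_\delta$ as well. To apply Theorem 2 we must know that the given set is scrambled. For $\delta$-scrambled sets this is clear. Let $(x,y)$ be recurrent with $x\ne y$, and choose $n_m\ge1$ with $d(f^{n_m}x,x)+d(f^{n_m}y,y)<\frac1{m+1}$. If the $n_m$ are unbounded, then along a subsequence tending to infinity $d(f^{n_m}x,f^{n_m}y)\to d(x,y)$. If they are bounded, some value $n$ occurs infinitely often, so $f^nx=x$ and $f^ny=y$, and $d(f^{kn}x,f^{kn}y)=d(x,y)$ for all $k$. In both cases $\limsup_nd(f^nx,f^ny)\ge d(x,y)>0$, so a strongly scrambled set is scrambled. Theorem 2, with the $G_\delta$ set in question for every $Q_q$, gives a scrambled invariant Mycielski set $M$ all of whose pairs of distinct points lie in that $G_\delta$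 set; so $M$ is $\delta$-scrambled, respectively strongly scrambled. $\blacksquare$

## 9. Closed invariant scrambled sets in the full 2-shift are finite

Lemma 1 proved the first half of Theorem 3. It remains to show that a closed invariant scrambled set $Y\subseteq\Sigma$ cannot be infinite. The reason is that injectivity of $\sigma$ on a compact set lets finitely many future symbols determine the past.

*Proof of Theorem 3, second half.* Let $Y\subseteq\Sigma$ be closed, invariant and scrambled.

**Step 1: a finite window determines the previous symbol.** By Lemma 2(a), $\sigma|_Y$ is injective. As $Y$ is compact, $\sigma|_Y:Y\to\sigma(Y)$ is a homeomorphism. So the map $\sigma(Y)\to\{0,1\}$, $\sigma(x)\mapsto x_0$, is well defined and continuous on a compact set, hence uniformly continuous. Therefore there is $m\ge1$ such that for $x\in Y$ the entry $x_0$ is determined by the word $x_1\cdots x_m$. Applying this to $\sigma^i(x)\in Y$, the entry $x_i$ is determined by $x_{i+1}\cdots x_{i+m}$, by the same rule for all $x\in Y$ and all $i\ge0$.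

**Step 2: counting prefixes.** Fix $n$. Given the word $x_nx_{n+1}\cdots x_{n+m-1}$, Step 1 determines first $x_{n-1}$, then $x_{n-2}$, and so on down to $x_0$. So $x_0\cdots x_{n+m-1}$ is determined by its last $m$ letters, and at most $2^m$ words of length $n+m$ occur as prefixes of points of $Y$. If $Y$ had $2^m+1$ points, then for large $n$ their prefixes of length $n+m$ would be distinct, which is impossible. Hence $|Y|\le2^m$.

So no infinite closed invariant scrambled set exists. A Cantor set is closed and infinite, so no Cantor set in $\Sigma$ is invariant and scrambled. $\blacksquare$

**Remark.** In fact $\Sigma$ has no closed invariant scrambled set at all. By definition such a set $Y$ has at least two points, so by Lemma 2(b) it contains a point that is not fixed, and the orbit of this point is infinite and contained in $Y$.
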